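\title{Singularity of random integer matrices with a staircase pattern of zeros}

\begin{abstract}
Let $M$ be an $n\times n$ random matrix whose free positions form an irreducible staircase (a set closed under moving down and to the left that contains the superdiagonal) and whose free entries are independent and uniform on $\{-m,\dots,m\}$. Let $N$ be obtained from $M$ by deleting the first column and the last row. A conjecture posed by Pudl\'ak states that, for some $\varepsilon>0$ and $c$, the probability that $M$ is singular given that $N$ is nonsingular is less than $m^{-\varepsilon n}$ whenever $m\ge n^c$. We show that this probability lies between $(2m+1)^{-n}$ and $(Cn^4(1+\ln m)^5/m)^n$ for all $n\ge2$ and $m\ge1$, and that the conjecture holds for every $\varepsilon<1$ and for no $\varepsilon\ge1$. The proof counts kernel vectors modulo powers of a prime, with a power that grows along the staircase.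
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Patterns and random matrices}
A \emph{pattern} is a matrix $P$ with entries in $\{0,*\}$. An $n\times n$ pattern is an \emph{lb-pattern} if its $*$-entries are closed under moving down and to the left: $P_{ij}=*$ implies $P_{i'j'}=*$ for all $i'\ge i$ and $j'\le j$. Thus row $i$ has $*$ exactly in the columns $1,\dots,r_i$, where
\[
r_1\le r_2\le\dots\le r_n .
\]
Equivalently, $P$ is the zero/nonzero pattern of a square submatrix of a generic lower triangular matrix. We write $M[I\,|\,J]$ for the submatrix of $M$ with row set $I$ and column set $J$.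

An lb-pattern $P$ is \emph{reducible} if $P[1,\dots,k\,|\,k+1,\dots,n]$ is all zero for some $k$ with $1\le k\le n-1$, and \emph{irreducible} otherwise. The position $(k,k+1)$ is the lower left corner of this block, so the block contains a $*$ if and only if $P_{k,k+1}=*$. Hence $P$ is irreducible if and only if $r_i\ge i+1$ for all $i\le n-1$. We take $n\ge2$ throughout, which excludes the degenerate $1\times1$ pattern $(0)$. An irreducible pattern then has $r_n\ge r_{n-1}=n$, so its last row, its first column and its diagonal consist of $*$-entries. An example with $(r_1,\dots,r_5)=(2,4,4,5,5)$ is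
\begin{equation}\label{eq:example}
P=\begin{pmatrix}
*&*&0&0&0\\
*&*&*&*&0\\
*&*&*&*&0\\
*&*&*&*&*\\
*&*&*&*&*
\end{pmatrix}.
\end{equation}

A \emph{random matrix with entries in $[-m,m]$ consistent with $P$} is the matrix $M$ in which the entries $M_{ij}$ with $P_{ij}=*$ are independent and uniform on the integers in $[-m,m]$, and all other entries are $0$. Throughout,
\[
N:=M[1,\dots,n-1\,|\,2,\dots,n],
\]
the submatrix whose diagonal is the superdiagonal of $M$. The following conjecture comes from \cite{Pudlak}.

\medskip
\noindent\textbf{Conjecture.}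
\emph{There exist $\varepsilon>0$ and $c$ such that for every $n\ge2$, every $m\ge n^c$ and every $n\times n$ irreducible lb-pattern $P$, a random matrix $M$ with entries in $[-m,m]$ consistent with $P$ satisfies}
\[
\Pr[\det M=0\mid\det N\ne0]<m^{-\varepsilon n}.
\]

\subsection*{Why the hypotheses are there, and what to expect}
Irreducibility is what makes the conditioning meaningful. If $P_{k,k+1}=0$, then the first $k$ rows of $N$ are supported on the $k-1$ columns $2,\dots,k$, so $N$ is always singular. If $P$ is irreducible, the matrix with $1$ on the superdiagonal and $0$ elsewhere is consistent with $P$ and has $\det N=1$.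

The conditioning cannot be dropped. In the sparsest irreducible pattern, $r_i=\min(i+1,n)$, the first row has two free entries and vanishes with probability $(2m+1)^{-2}$, which exceeds $m^{-\varepsilon n}$ when $n>2/\varepsilon$ and $m$ is large. The condition $\det N\neq0$ forbids this, and with it every linear dependence among the first $n-1$ rows. What it does not forbid is a zero first column or a zero last row. Each of these events involves $n$ free entries, none of which lies in $N$, so each has conditional probability $(2m+1)^{-n}$. The natural guess is therefore that the conditional probability is $m^{-n}$ up to factors of lower order, uniformly in the pattern. This is what we prove.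

\subsection*{Results}
Unless stated otherwise, $m\ge1$ is an integer, and
\[
\ell:=1+\ln m .
\]

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for all $n\ge2$, $m\ge1$ and every $n\times n$ irreducible lb-pattern $P$,
\[
(2m+1)^{-n}\ \le\ \Pr[\det M=0\mid\det N\ne0]\ \le\ \Big(\frac{C\,n^4\,\ell^5}{m}\Big)^{n}.
\]
\end{theorem}

\begin{corollary}\label{cor:eps}
For every $\varepsilon\in(0,1)$ there is $c$ such that for all $n\ge2$, all $m\ge n^c$ and all $n\times n$ irreducible lb-patterns $P$ we have $\Pr[\det M=0\mid\det N\ne0]<m^{-\varepsilon n}$. In particular, the conjecture is true. For $\varepsilon\ge1$ no such $c$ exists. Thus the set of $\varepsilon>0$ for which the conjectured statement holds is exactly $(0,1)$.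
\end{corollary}

The lower bound in Theorem~\ref{thm:main} is the remark on the first column made above. The powers of $n$ and $\ell$ in the upper bound are not optimized; for the corollary any fixed powers would do.

Section~\ref{sec:two} counts singular $2\times2$ matrices exactly. This gives the negative part of Corollary~\ref{cor:eps} and is the model for the upper bound. Section~\ref{sec:prime} reduces the upper bound to an event defined by one prime $p$, and Section~\ref{sec:f} introduces a measure $f_s$ of the arithmetic structure of a vector modulo $p^s$, with the two estimates on which everything rests. Section~\ref{sec:scales} carries out the counting argument for a $3\times3$ pattern, and Section~\ref{sec:general} for all patterns.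

We write $\|\theta\|$ for the distance from $\theta\in\mathbb R$ to the nearest integer and $e(\theta)=e^{2\pi i\theta}$. A row $\xi$ \emph{annihilates} a vector $u$ (modulo $D$) if $\xi\cdot u=0$ (respectively $\xi\cdot u\equiv0\pmod D$).

\section{Two-by-two matrices and the range of $\varepsilon$}\label{sec:two}

For $n=2$ the only irreducible pattern is the full one. Write $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, so that $N=(b)$; there are $2m(2m+1)^3$ matrices with $b\ne0$. The \emph{height} of a rational number $y=u/v$ in lowest terms, $v\ge1$, is $\max(|u|,v)$. Let $\rho(q)$ be the number of rationals of height $q$. Then $\rho(1)=3$ (the numbers $0,\pm1$), and for $q\ge2$ the rationals of height $q$ are $\pm u/q$ and $\pm q/u$ with $1\le u<q$ and $\gcd(u,q)=1$. In particular $\rho(2)=4$, $\rho(q)=4(q-1)$ for $q$ prime, and $\rho(q)\le4q$ for all $q$.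

\begin{proposition}\label{prop:two}
The number of singular $2\times2$ matrices with integer entries in $[-m,m]$ and $b\neq0$ is
\[
T(m)=2m(2m+1)+4\sum_{q=1}^m\rho(q)\Big\lfloor\frac mq\Big\rfloor^2 .
\]
\end{proposition}

\begin{proof}
There are $2m(2m+1)$ matrices with $b\ne0$ and second row zero. Consider the singular matrices with $b\neq0$ and second row nonzero. Such a matrix has a unique kernel vector of the form $(1,y)$, namely the one with $y=-a/b$. If $y=u/v$ in lowest terms has height $q$, the integer rows that annihilate $(1,y)$ are the vectors $\lambda(-u,v)$ with $\lambda\in\mathbb Z$, and exactly $2\lfloor m/q\rfloor$ of them are nonzero and have entries in $[-m,m]$. Each of these has nonzero second entry. So $y$ accounts for $(2\lfloor m/q\rfloor)^2$ matrices.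
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:eps} from Theorem~\ref{thm:main}]
Let $0<\varepsilon<1$. Choose $m_0=m_0(\varepsilon)$ such that $C\ell^5<m^{(1-\varepsilon)/2}$ for all $m\ge m_0$, and let $c\ge\max(8/(1-\varepsilon),\log_2m_0)$. If $m\ge n^c$, then $n^4\le m^{4/c}\le m^{(1-\varepsilon)/2}$, and $m\ge2^c\ge m_0$. Multiplying the two inequalities gives $Cn^4\ell^5/m<m^{-\varepsilon}$, and Theorem~\ref{thm:main} yields the claim. If one allows real $m\ge1$, the entries are uniform on the integers in $[-\lfloor m\rfloor,\lfloor m\rfloor]$; since $\lfloor m\rfloor\ge m/2$, the upper bound of Theorem~\ref{thm:main} holds with $2C$ in place of $C$, and the argument is unchanged.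

Let $\varepsilon\ge1$, $n=2$, and let $m\ge 8$ be even. Keeping only $q=1,2$ in Proposition~\ref{prop:two} gives $T(m)\ge4m^2+12m^2+4m^2=20m^2$, so
\[
\Pr[\det M=0\mid b\ne0]\ge\frac{20m^2}{2m(2m+1)^3}=\frac54\,m^{-2}\Big(1+\frac1{2m}\Big)^{-3}>m^{-2}\ge m^{-2\varepsilon},
\]
because $(1+\frac1{2m})^3\le(17/16)^3<5/4$. For any $c$ there are even $m\ge\max(8,2^c)$, so no $c$ works.
\end{proof}

\begin{remark}\label{rem:log}
From $\rho(q)\le4q$ and $\sum_{q\le m}1/q\le\ell$ we get $T(m)\le6m^2+16m^2\ell$, so for $n=2$ the conditional probability is at most $22m^2\ell/(16m^4)<2\ell/m^2$. In the other direction, a prime $q\le m$ contributes at least $16(q-1)(m/2q)^2\ge2m^2/q$ to $T(m)$. The sum of the reciprocals of the primes diverges, so for $n=2$ the conditional probability is not $O(m^{-2})$: some factor that grows with $m$ is needed in the upper bound of Theorem~\ref{thm:main}.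
\end{remark}

The proof of Proposition~\ref{prop:two} is a union bound over candidate kernel vectors, sorted by how structured they are. There are $O(Q^2)$ candidates $(1,y)$ with height between $Q$ and $2Q$. A random row annihilates such a candidate and is nonzero with probability $O(1/(Qm))$. There are two rows, so this range of heights contributes $O(Q^2\cdot(Qm)^{-2})=O(m^{-2})$. Candidates of small height are easy to annihilate but few, candidates of large height are many but hard to annihilate, and the two effects cancel: $Q$ does not appear in the product.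

To run the same union bound for larger $n$ we must face three difficulties. First, the coordinates of a kernel vector $x=(1,x_2,\dots,x_n)$ are ratios of $(n-1)\times(n-1)$ minors, and we need a way to list candidates that is easier to handle than listing rationals by height. We shall count residues modulo $p^s$, where each coordinate has exactly $p^s$ values and linear equations are solved uniquely; the exponent $s$ takes over the role of $\log Q$. Second, we need a measure of structure that both bounds the probability of annihilation and limits the number of structured candidates. Third, row $i$ sees only the prefix $(x_1,\dots,x_{r_i})$, and a short prefix can be far more structured than the whole vector, so each prefix needs its own exponent $s$.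

\section{Reduction to one prime}\label{sec:prime}

From now on we prove the upper bound in Theorem~\ref{thm:main}, with a constant $C\ge16$ that is fixed at the end. If $m<Cn^4\ell^5$ the bound exceeds $1$, so we assume $m\ge Cn^4\ell^5$. In particular $m\ge n$ and $m\ge16n^2\ell$.

\begin{lemma}\label{lem:N}
$\Pr[\det N\ne0]\ge\frac12$.
\end{lemma}

\begin{proof}
Let $\delta_k$ be the $k$th leading principal minor of $N$, with $\delta_0=1$. Expanding along the last row of the $k\times k$ leading block shows that $\delta_k=N_{kk}\,\delta_{k-1}+\gamma_k$, where $\gamma_k$ and $\delta_1,\dots,\delta_{k-1}$ are functions of the entries of the block other than $N_{kk}$. By irreducibility, $N_{kk}=M_{k,k+1}$ is a free entry. Given the other entries and $\delta_{k-1}\ne0$, at most one of its $2m+1$ values makes $\delta_k=0$. Hence all the $\delta_k$ are nonzero with probability at least $(1-\frac1{2m+1})^{n-1}\ge1-\frac{n-1}{2m+1}\ge\frac12$, since $n\le m$.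
\end{proof}

It therefore suffices to bound $\Pr[\det M=0,\ \det N\ne0]$. To reduce the kernel vector modulo powers of $p$ we need $p\nmid\det N$. No single prime has this property for all matrices, but $\det N$ has few large prime factors, so at least half of the primes in a suitable short list have it. For a prime $p$ let $\mathcal B_p$ be the event
\[
\det M=0\quad\text{and}\quad p\nmid\det N .
\]
The prime number theorem, $\pi(Y)\sim Y/\ln Y$, gives $\pi(2Y)-\pi(Y)\sim Y/\ln Y$, so there is an absolute constant $Y_0\ge2$ with $\pi(2Y)-\pi(Y)\ge Y/(2\ln Y)$ for all $Y\ge Y_0$. Put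
\[
C_1=\max(6,Y_0),\qquad Y=C_1n\ell,\qquad\mathcal P=\{p\text{ prime}:Y<p\le2Y\}.
\]

\begin{lemma}\label{lem:prime}
$\Pr[\det M=0,\ \det N\ne0]\le2\max_{p\in\mathcal P}\Pr[\mathcal B_p]$.
\end{lemma}

\begin{proof}
Since $Y\ge Y_0$ and $C_1\ge6$, we have $|\mathcal P|\ge3n\ell/\ln Y$. Hadamard's inequality states that the absolute value of a determinant is at most the product of the Euclidean lengths of the rows; it gives $|\det N|\le(m\sqrt n)^n\le m^{3n/2}$. If $\det N\neq0$ is divisible by $\kappa$ primes of $\mathcal P$, then $Y^\kappa\le m^{3n/2}$, so $\kappa\le\frac32n\ell/\ln Y\le|\mathcal P|/2$. Thus on the event $\{\det M=0,\ \det N\ne0\}$ at least $|\mathcal P|/2$ of the events $\mathcal B_p$ hold, and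
\[
\frac{|\mathcal P|}2\Pr[\det M=0,\ \det N\neq0]\le\sum_{p\in\mathcal P}\Pr[\mathcal B_p]\le|\mathcal P|\max_{p\in\mathcal P}\Pr[\mathcal B_p].\qedhere
\]
\end{proof}

Fix $p\in\mathcal P$ for the rest of the paper. We use only that $3\le p\le2C_1n\ell$.

\subsection*{The kernel vector}
A rational number is \emph{$p$-integral} if its denominator is prime to $p$. The $p$-integral rationals form a ring, and reduction modulo $p^s$ is a ring homomorphism from it onto $\mathbb Z/p^s$, compatible with the maps $\mathbb Z/p^{s+1}\to\mathbb Z/p^s$. An integer matrix $A$ with $p\nmid\det A$ has the $p$-integral inverse $\operatorname{adj}(A)/\det A$, so it is invertible over $\mathbb Z/p^s$ for every $s$.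

Suppose $\mathcal B_p$ holds, and let $x\ne0$ be a rational vector with $Mx=0$. The first $n-1$ rows say that $N(x_2,\dots,x_n)^T=-x_1M[1,\dots,n-1\,|\,1]$. If $x_1=0$, then $x=0$ because $N$ is nonsingular; so we may normalize $x_1=1$. Then $x$ is unique, and $(x_2,\dots,x_n)^T=-N^{-1}M[1,\dots,n-1\,|\,1]$ is $p$-integral. We call $x$ \emph{the kernel vector}. It can be reduced modulo every $p^s$, and $Mx\equiv0\pmod{p^s}$.

\section{Measuring structure modulo $p^s$}\label{sec:f}

The most direct measure of the structure of $u\in(\mathbb Z/p^s)^j$ would be $p^s\Pr[\xi\cdot u\equiv0]$ for $\xi$ uniform on $\{-m,\dots,m\}^j$. The Fourier transform of the uniform distribution takes negative values, however, and the arguments below drop terms from Fourier sums. We therefore define the measure with a distribution $\mu$ on $\mathbb Z$ whose Fourier transform is nonnegative and supported near $0$, and compare with the uniform distribution afterwards.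

\subsection*{The functions $f_s$}
Let
\[
t:=\Big\lfloor\frac m{2n^2\ell}\Big\rfloor .
\]
Since $m/(2n^2\ell)\ge8$, we have $t\ge8$ and $t\ge m/(4n^2\ell)$. Also $nt\le m$, so $1+\ln(nt)\le\ell$ and
\begin{equation}\label{eq:t}
2n^2t\,(1+\ln(nt))\le2n^2t\ell\le m\le2m+1 .
\end{equation}
Let $\Delta(\theta)=\max(0,1-t\|\theta\|)$, a continuous function on $\mathbb R/\mathbb Z$ with values in $[0,1]$ that is positive exactly when $\|\theta\|<1/t$. It equals $t\,(\mathbf 1_I*\mathbf 1_I)$ for the arc $I=[-\frac1{2t},\frac1{2t}]$. The Fourier coefficients of $\mathbf 1_I$ are $1/t$ at $z=0$ and $\sin(\pi z/t)/(\pi z)$ at $z\neq0$, and convolution multiplies Fourier coefficients, so those of $\Delta$ are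
\[
\mu(0)=\frac1t,\qquad\mu(z)=\frac1t\Big(\frac{\sin(\pi z/t)}{\pi z/t}\Big)^2\ge0\quad(z\ne0).
\]
They are summable, and a continuous function on $\mathbb R/\mathbb Z$ with absolutely summable Fourier coefficients is everywhere the sum of its Fourier series. Hence $\Delta(\theta)=\sum_z\mu(z)e(z\theta)$ and $\sum_z\mu(z)=\Delta(0)=1$. So $\mu$ is a probability distribution on $\mathbb Z$, spread over a range of order $t$, and $\Delta(\theta)=\mathbb E\,e(\zeta\theta)$ for $\zeta\sim\mu$.

For $s\ge0$ and $u\in(\mathbb Z/p^s)^j$ define
\begin{equation}\label{eq:f}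
f_s(u):=\sum_{a\in\mathbb Z/p^s}\ \prod_{l=1}^j\Delta\Big(\frac{au_l}{p^s}\Big)=p^s\Pr\big[\zeta\cdot u\equiv0\pmod{p^s}\big],
\end{equation}
where $\zeta_1,\dots,\zeta_j$ are independent with distribution $\mu$. The two expressions agree because $\prod_l\Delta(au_l/p^s)=\mathbb E\,e(a\,\zeta\cdot u/p^s)$ by independence, and $\sum_{a\in\mathbb Z/D}e(aw/D)$ equals $D$ if $D\mid w$ and $0$ otherwise. If $u$ is given modulo a higher power of $p$, or is $p$-integral, $f_s(u)$ means $f_s$ of its reduction modulo $p^s$.

Both expressions are useful. The first counts, with weights, the dilates $au$ all of whose coordinates lie within $p^s/t$ of a multiple of $p^s$; the trivial dilate $a=0$ contributes $1$, so $f_s\ge1$. The second says by what factor $\zeta\cdot u\equiv0$ is more likely than it would be if $\zeta\cdot u$ were uniform. Moreover $|p^s\Pr[\zeta\cdot u\equiv w]-1|\le f_s(u)-1$ for every residue $w$, since the left side is $|\sum_{a\ne0}e(-aw/p^s)\prod_l\Delta(au_l/p^s)|$. So $f_s(u)$ close to $1$ means that $\zeta\cdot u$ is nearly equidistributed modulo $p^s$, and $f_s(u)\ge2$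 will be our criterion for structure.

\begin{lemma}\label{lem:props}
Let $u$ have $j$ coordinates.
\begin{enumerate}
\item[(a)] $f_s(u,y)\le f_s(u)$ for every additional coordinate $y$.
\item[(b)] $f_0(u)=1$ and $f_s(u)\le f_{s+1}(u)\le p\,f_s(u)$.
\item[(c)] $f_s(u)\ge p^st^{-j}$.
\item[(d)] For the vector $(1)$ with one coordinate, $f_s((1))\le1+p^s/t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each term of the sum in \eqref{eq:f} is nonnegative and is multiplied by $\Delta(ay/p^s)\in[0,1]$.

(b) For $s=0$ the sum has the single term $a=0$. The terms of $f_{s+1}(u)$ with $a=pa'$ add up to $f_s(u)$, and the other terms are nonnegative. For the last inequality use the second expression in \eqref{eq:f}: congruence modulo $p^{s+1}$ implies congruence modulo $p^s$.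

(c) The event $\zeta=0$ has probability $\mu(0)^j=t^{-j}$.

(d) Put $L=p^s/t$ and $A=\lceil L\rceil-1\ge0$. The nonzero terms come from the integers $a$ with $|a|<L$, that is $|a|\le A$, and these are distinct modulo $p^s$ because $L<p^s/2$. So $f_s((1))=\sum_{|a|\le A}(1-|a|/L)=2A+1-A(A+1)/L$. This is at most $1+L$ because $L^2-2AL+A^2+A=(L-A)^2+A\ge0$.
\end{proof}

By (b) and (c), for a $p$-integral vector $u$ the sequence $f_s(u)$ starts at $1$, is nondecreasing, grows by a factor of at most $p$ in each step, and tends to infinity. The place where it crosses $2$ is the scale that we shall attach to $u$. By (c) and (d), $p^s/t\le f_s((1))\le1+p^s/t$, so for $u=(1)$, and equally for $u=(1,0,\dots,0)$, the crossing occurs when $p^s$ passes a value between $t$ and $2t$. By (c), for any $u$ with $j$ coordinates it occurs at the latest when $p^s$ reaches $2t^j$.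

\subsection*{A row rarely annihilates an unstructured vector}
The next lemma compares the uniform distribution with $\mu$. The loss must be bounded by a constant per row: there are $n$ rows with up to $n$ entries each, and a constant loss per entry would cost a factor exponential in $n^2$. This is why $t$ is smaller than $m$ by the factor $n^2\ell$.

\begin{lemma}\label{lem:rows}
Let $D=p^s$, $u\in(\mathbb Z/D)^j$ with $j\le n$, and let $\xi$ be uniform on $\{-m,\dots,m\}^j$. Then $\Pr[\xi\cdot u\equiv0\pmod D]\le11f_s(u)/D$.
\end{lemma}

\begin{proof}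
Let $\varphi(\theta)=\frac1{2m+1}\sum_{|w|\le m}e(w\theta)$, which equals $\frac{\sin((2m+1)\pi\theta)}{(2m+1)\sin\pi\theta}$ for $\theta\notin\mathbb Z$. As in \eqref{eq:f},
\[
\Pr[\xi\cdot u\equiv0\pmod D]=\frac1D\sum_{a\in\mathbb Z/D}\prod_{l=1}^j\varphi\Big(\frac{au_l}D\Big)\le\frac1D\sum_{a\in\mathbb Z/D}\prod_{l=1}^j\Big|\varphi\Big(\frac{au_l}D\Big)\Big| ,
\]
and $|\sin\pi\theta|\ge2\|\theta\|$ gives $|\varphi(\theta)|\le\min\big(1,\frac1{2(2m+1)\|\theta\|}\big)$. Unlike $\Delta$, the function $|\varphi|$ has a tail, so all $a$ contribute. We cut the torus into small cubes, bound the number of points $(au_l/D)_l$ in one cube by $f_s(u)$, and sum the tail over the cubes.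

Represent $\theta\in\mathbb R/\mathbb Z$ in $(-\frac12,\frac12]$ and assign it to the cell $c=\lfloor nt\theta+\frac12\rfloor$. Then $|nt\theta-c|\le\frac12$ and $|c|\le(nt+1)/2\le nt$. In a cell $c\ne0$ we have $|\theta|\ge(|c|-\frac12)/(nt)\ge|c|/(2nt)$, so $|\varphi(\theta)|\le b_c:=\frac{nt}{(2m+1)|c|}$. Put $b_0=1$.

Classify the residues $a$ by the vector $(c_1,\dots,c_j)$ of cells of $(au_1/D,\dots,au_j/D)$. If $a$ and $a_0$ are in the same class, then $\|(a-a_0)u_l/D\|\le1/(nt)$ for all $l$, so
\[
\prod_{l=1}^j\Delta\Big(\frac{(a-a_0)u_l}D\Big)\ge\Big(1-\frac1n\Big)^n\ge\frac14 ,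
\]
since $(1-1/n)^n$ increases with $n$ and $n\ge2$. Fix $a_0$ and sum over the $a$ in its class: the left sides add up to at most $f_s(u)$, so the class has at most $4f_s(u)$ elements. Therefore
\[
\sum_a\prod_l\Big|\varphi\Big(\frac{au_l}D\Big)\Big|\le4f_s(u)\sum_{c_1,\dots,c_j}\prod_lb_{c_l}=4f_s(u)\Big(\sum_{|c|\le nt}b_c\Big)^j .
\]
By \eqref{eq:t}, $\sum_{|c|\le nt}b_c\le1+\frac{2nt}{2m+1}(1+\ln(nt))\le1+\frac1n$. Finally $4(1+\frac1n)^n\le4e<11$.
\end{proof}

\subsection*{Few extensions of a vector are structured}
The second estimate is the source of the factor $1/m$ per coordinate in Theorem~\ref{thm:main}. In terms of the second expression in \eqref{eq:f}: for most $y$, adding $\zeta_{j+1}y$ to $\zeta\cdot u$ destroys the concentration at $0$ unless $\zeta_{j+1}=0$, an event of probability $1/t$. So the average of $f_s(u,y)-1$ over $y$ should be of order $f_s(u)/t$, and since $f_s(u,y)-1\ge0$, Markov's inequality bounds the number of $y$ with $f_s(u,y)\ge2$.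

\begin{lemma}\label{lem:lists}
Let $D=p^s$ and $u\in(\mathbb Z/D)^j$ with $u_1=1$. Then
\[
\#\{y\in\mathbb Z/D:\ f_s(u,y)\ge2\}\le\frac{2f_s(u)}t\,D .
\]
\end{lemma}

\begin{proof}
Let $W(a)=\prod_{l\le j}\Delta(au_l/D)\ge0$, so that $f_s(u)=\sum_aW(a)$ and $W(0)=1$. Then
\[
f_s(u,y)-1=\sum_{a\ne0}W(a)\,\Delta\Big(\frac{ay}D\Big)\ge0 .
\]
Let $a\ne0$ with $W(a)>0$. Since $u_1=1$, we have $\Delta(a/D)>0$, so $a$ has an integer representative with $0<|a|<D/t$. Let $g=\gcd(a,D)=p^r$; then $g\le|a|<D/t$. The map $y\mapsto ay$ is an endomorphism of $\mathbb Z/D$ whose image is the subgroup generated by $g$ and whose fibers have $g$ elements. By Lemma~\ref{lem:props}(d),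
\[
\sum_{y\in\mathbb Z/D}\Delta\Big(\frac{ay}D\Big)=g\sum_{b\in\mathbb Z/p^{s-r}}\Delta\Big(\frac b{p^{s-r}}\Big)=g\,f_{s-r}((1))\le g+\frac Dt<\frac{2D}t .
\]
Hence $\sum_y(f_s(u,y)-1)\le2f_s(u)D/t$. All terms are nonnegative, and each $y$ with $f_s(u,y)\ge2$ contributes at least $1$.
\end{proof}

\begin{remark}
The hypothesis $u_1=1$ keeps $\gcd(a,D)$ small, and it is needed. Suppose $t\ge2p^2$, and take $s=2$ and $u=(p)$. Then $f_2(u)=p\,f_1((1))=p$, so the bound would be $2p^3/t\le p$, and for $t>2p^2$ it is less than $p$. But each of the $p$ residues $y$ divisible by $p$ has $f_2(p,y)\ge p$, from the terms with $p\mid a$.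
\end{remark}

We shall use Lemmas~\ref{lem:rows} and~\ref{lem:lists} in the following form.

\begin{lemma}\label{lem:tools}
Let $1\le s\le s'$.
\begin{enumerate}
\item[(a)] If $v\in(\mathbb Z/p^{s'})^j$ has $v_1=1$ and $f_{s-1}(v)<2$, then the number of $y\in\mathbb Z/p^{s'}$ with $f_{s'}(v,y)\ge2$ is at most $\frac{4p}t\,p^{s'-s}\,p^{s'}$.
\item[(b)] If $u\in(\mathbb Z/p^{s'})^j$ with $j\le n$ has $f_{s'-1}(u)<2$, then a row uniform on $\{-m,\dots,m\}^j$ annihilates $u$ modulo $p^{s'}$ with probability at most $22p\cdot p^{-s'}$.
\end{enumerate}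
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:props}(b), $f_{s'}(v)\le p^{s'-s+1}f_{s-1}(v)<2p^{s'-s+1}$ in (a), and $f_{s'}(u)\le pf_{s'-1}(u)<2p$ in (b). Apply Lemmas~\ref{lem:lists} and~\ref{lem:rows}.
\end{proof}

\section{Scales, and a $3\times3$ example}\label{sec:scales}

Part (a) of Lemma~\ref{lem:tools} needs a modulus at which the extended vector is structured, and part (b) needs a modulus one step beyond which it is still unstructured. Both hold at the first $s$ with $f_s\ge2$. On $\mathcal B_p$, let $x$ be the kernel vector, $x^{(j)}=(x_1,\dots,x_j)$, and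
\[
s_j:=\min\{s:f_s(x^{(j)})\ge2\}\qquad(1\le j\le n),
\]
which exists by Lemma~\ref{lem:props}(c). We call $\sigma=(s_1,\dots,s_n)$ the \emph{profile} of $x$. Since $f_0=1$ we have $s_j\ge1$, and by minimality
\begin{equation}\label{eq:critical}
f_{s_j-1}(x^{(j)})<2\le f_{s_j}(x^{(j)}).
\end{equation}

\begin{lemma}\label{lem:profiles}
Every profile satisfies $1\le s_1\le\dots\le s_n\le1+n\ell$ and $p^{s_1}\ge t$. The set $\Sigma$ of integer sequences with these properties has at most $(6\ell)^n$ elements.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:props}(a), $f_{s_{j+1}}(x^{(j)})\ge f_{s_{j+1}}(x^{(j+1)})\ge2$, so $s_j\le s_{j+1}$. By \eqref{eq:critical} and Lemma~\ref{lem:props}(c), $p^{s_n-1}<2t^n\le m^n$, where we use $t\le m/8$. As $\ln p\ge1$, this gives $s_n\le1+n\ln m\le1+n\ell$. By Lemma~\ref{lem:props}(d), $2\le f_{s_1}((1))\le1+p^{s_1}/t$, so $p^{s_1}\ge t$. The number of nondecreasing sequences of length $n$ in $\{1,\dots,K\}$ is $\binom{K+n-1}n$. With $K=\lfloor1+n\ell\rfloor$ we have $K+n-1\le2n\ell$, and $\binom{a}{n}\le(ea/n)^n$ gives the bound $(2e\ell)^n\le(6\ell)^n$.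
\end{proof}

A union bound over $\Sigma$ is affordable, so we may fix the profile. The smallest pattern in which a row sees a proper prefix of $x$ has $n=3$, and it already shows the whole argument.

\begin{example}\label{ex:three}
Let $(r_1,r_2,r_3)=(2,3,3)$, so that
\[
M=\begin{pmatrix}M_{11}&M_{12}&0\\M_{21}&M_{22}&M_{23}\\M_{31}&M_{32}&M_{33}\end{pmatrix},\qquad\det N=M_{12}M_{23}.
\]
Fix $\sigma=(s_1,s_2,s_3)\in\Sigma$ and consider the event that $\mathcal B_p$ holds and $x=(1,y,z)$ has profile $\sigma$. On this event $p\nmid M_{12}$, and $f_{s_1-1}((1))<2$.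

\emph{The coordinate $y$ and row $1$, modulo $p^{s_2}$.} The residue of $y$ belongs to the set of $y_0\in\mathbb Z/p^{s_2}$ with $f_{s_2-1}(1,y_0)<2\le f_{s_2}(1,y_0)$. By Lemma~\ref{lem:tools}(a) this set has at most $\frac{4p}tp^{s_2-s_1}p^{s_2}$ elements, and by Lemma~\ref{lem:tools}(b) row $1$ annihilates a given $(1,y_0)$ modulo $p^{s_2}$ with probability at most $22p\cdot p^{-s_2}$. So row $1$ annihilates some such $(1,y_0)$ with probability at most
\[
\frac{4p}t\cdot22p\cdot p^{s_2-s_1}.
\]

\emph{Lifting $y$ to the modulus $p^{s_3}$.} Condition on row $1$, with $p\nmid M_{12}$. Then $y\equiv-M_{11}/M_{12}$ modulo every power of $p$. Passing to the larger modulus creates no new choices.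

\emph{The coordinate $z$ and rows $2,3$, modulo $p^{s_3}$.} Since $f_{s_2-1}(1,y)<2$, the residue of $z$ belongs to a set of at most $\frac{4p}tp^{s_3-s_2}p^{s_3}$ residues $z_0$ with $f_{s_3-1}(1,y,z_0)<2\le f_{s_3}(1,y,z_0)$. This set is determined by row $1$. Rows $2$ and $3$ are independent of row $1$ and of each other, and each annihilates a given $(1,y,z_0)$ modulo $p^{s_3}$ with probability at most $22p\cdot p^{-s_3}$. So this step succeeds with conditional probability at most
\[
\frac{4p}t\,(22p)^2\,p^{s_3-s_2}\,p^{s_3}\,p^{-2s_3}=\frac{4p}t\,(22p)^2\,p^{-s_2}.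
\]

The product of the two bounds is $(4p/t)^2(22p)^3p^{-s_1}\le(4p/t)^2(22p)^3/t$, which is $t^{-3}$ up to a constant and powers of $p$.
\end{example}

Three features of the example carry over. The bounds of the single steps can be much larger than $1$, because a change of scale costs $p^{s_{j+1}-s_j}$; but these costs add up in the exponent to $s_n-s_1$, and the one surplus equation ($n$ rows for $n-1$ unknowns) returns $p^{-s_n}$. What remains is $p^{-s_1}\le1/t$, which together with the $n-1$ factors $1/t$ from the lists gives $t^{-n}$. As in Section~\ref{sec:two}, the scale cancels.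

Next, row $1$ has to be tested at the scale $s_2$ of the prefix that it sees, not at the final scale. If $y=0$, row $1$ annihilates $(1,y)$ modulo $p^{s_3}$ with probability at least $1/(2m+1)$, however large $s_3$ is, so the bound $22p\cdot p^{-s_3}$ is not available for it.

Finally, the condition $p\nmid\det N$ is used in the lifting step. If row $1$ were zero, each residue $y_0$ would have $p^{s_3-s_2}$ lifts, and nothing would pay for them.

\section{Counting kernel vectors for a general pattern}\label{sec:general}

\subsection*{Equations and degrees of freedom}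
Let $k_j=\#\{i:r_i\le j\}$. Since the $r_i$ are nondecreasing, the rows with $r_i\le j$ are the first $k_j$ rows; they vanish outside the columns $1,\dots,j$, so they impose $k_j$ equations on the $j-1$ unknowns $x_2,\dots,x_j$. Put
\[
d_j=j-1-k_j ,
\]
the number of degrees of freedom left. If $r_i\le j\le n-1$, then $i\ne n$ because $r_n=n$, and $i+1\le r_i\le j$ by irreducibility. So $k_j\le j-1$ for $j\le n-1$. In particular $k_1=0$, and $k_n=n$. Thus
\[
d_1=0,\qquad d_j\ge0\quad(j\le n-1),\qquad d_n=-1 .
\]
For the pattern \eqref{eq:example}, $(k_1,\dots,k_5)=(0,1,1,3,5)$ and $(d_1,\dots,d_5)=(0,0,1,0,-1)$. When $d_j>0$ a prefix has several lifts to a larger modulus, which did not happen in Example~\ref{ex:three}; we therefore bound expected numbers of candidates.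

\subsection*{Candidates}
Fix $\sigma=(s_1,\dots,s_n)\in\Sigma$. For $1\le j\le n$ let $U_j=U_j^\sigma(M)$ be the set of $u\in(\mathbb Z/p^{s_j})^j$ such that
\begin{enumerate}
\item[(U1)] $u_1=1$;
\item[(U2)] $f_{s_i-1}(u_1,\dots,u_i)<2\le f_{s_i}(u_1,\dots,u_i)$ for all $i\le j$;
\item[(U3)] each of the first $k_j$ rows of $M$, restricted to the columns $1,\dots,j$, annihilates $u$ modulo $p^{s_j}$.
\end{enumerate}
Condition (U2) makes sense because $s_i\le s_j$. If $\mathcal B_p$ holds and $x$ has profile $\sigma$, then the reduction of $x$ modulo $p^{s_n}$ lies in $U_n^\sigma$, by \eqref{eq:critical} and $Mx\equiv0$.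

\subsection*{The rank condition}
The lifting step needs the equations already imposed to be independent modulo $p$. We cannot condition on $p\nmid\det N$, since this would destroy the independence of the rows not yet exposed. We use instead the part of this condition that depends only on the exposed rows. For $1\le j\le n-1$ let $\omega_j\in\{0,1\}$ be the indicator of the event that $M[1,\dots,k_j\,|\,2,\dots,j]$ has rank $k_j$ over $\mathbb F_p$, and put $\omega_0=1$. Two facts are needed.

First, $\omega_j\le\omega_{j-1}$. For $j=1$ this holds as $\omega_0=1$. For $j\ge2$, if $\omega_j=1$, the first $k_{j-1}$ rows of $M[1,\dots,k_j\,|\,2,\dots,j]$ are independent over $\mathbb F_p$, and they vanish in column $j$, so they remain independent when this column is deleted.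

Second, $p\nmid\det N$ implies $\omega_{n-1}=1$. The first $k_{n-1}\le n-2$ rows of $N$ are independent over $\mathbb F_p$, and they vanish in column $n$ of $M$.

Define $E_j=E_j^\sigma:=\mathbb E\big[|U_j|\,\omega_{j-1}\big]$ for $1\le j\le n$. The index is $j-1$ because no rank condition of this kind can hold for $j=n$, where there are $n$ rows and $n-1$ columns. On $\mathcal B_p$ we have $\omega_{n-1}=1$ and $|U_n^\sigma|\ge1$ for the profile $\sigma\in\Sigma$ of $x$, so
\begin{equation}\label{eq:union}
\Pr[\mathcal B_p]\le\sum_{\sigma\in\Sigma}E_n^\sigma .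
\end{equation}

\begin{lemma}\label{lem:step}
Let $1\le j\le n-1$, $s=s_j$ and $s'=s_{j+1}$. Then
\[
E_{j+1}\le E_j\cdot\frac{4p}t\,(22p)^{k_{j+1}-k_j}\;p^{\,s'd_{j+1}-sd_j+(s'-s)} .
\]
\end{lemma}

The exponent is what a dimension count predicts, $p^{s_jd_j}$ being the number of solutions of $k_j$ independent equations in $j-1$ unknowns modulo $p^{s_j}$, plus the cost $s'-s$ of the change of scale.

\begin{proof}
Condition on the first $k_j$ rows of $M$. They determine $U_j$ and $\omega_j$; assume $\omega_j=1$. Let $\mathcal C$ be the set of $u'=(v,y)\in(\mathbb Z/p^{s'})^j\times\mathbb Z/p^{s'}$ that satisfy (U1), (U2) for all $i\le j+1$, and the equations of the first $k_j$ rows modulo $p^{s'}$. These rows vanish in column $j+1$, so their equations involve only $v$. The set $\mathcal C$ is determined by the conditioning, and $U_{j+1}$ consists of the elements of $\mathcal C$ that are also annihilated modulo $p^{s'}$ by the rows $k_j+1,\dots,k_{j+1}$. For $(v,y)\in\mathcal C$, the reduction $u$ of $v$ modulo $p^s$ lies in $U_j$, since (U1)--(U3) for $U_j$ depend only on this reduction.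

\emph{Lifts.} Fix $u\in U_j$. We claim that at most $p^{(s'-s)d_j}$ vectors $v\in(\mathbb Z/p^{s'})^j$ reduce to $u$, have $v_1=1$ and satisfy the first $k_j$ equations modulo $p^{s'}$. Since $\omega_j=1$, there is a set $J\subseteq\{2,\dots,j\}$ of $k_j$ columns such that $A=M[1,\dots,k_j\,|\,J]$ has $p\nmid\det A$. The remaining $j-1-k_j=d_j$ coordinates in $\{2,\dots,j\}$ have $p^{s'-s}$ lifts each. Once they are chosen, the equations read $A(v_l)_{l\in J}\equiv w\pmod{p^{s'}}$ with $w$ known, and $A$ is invertible over $\mathbb Z/p^{s'}$, so the coordinates in $J$ are determined.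

\emph{Last coordinate.} Fix such a $v$. By (U2) for $i=j$ we have $f_{s-1}(v)=f_{s-1}(u)<2$, and (U2) for $i=j+1$ requires $f_{s'}(v,y)\ge2$. By Lemma~\ref{lem:tools}(a) there are at most $\frac{4p}tp^{s'-s}p^{s'}$ choices of $y$. Hence
\[
|\mathcal C|\le|U_j|\;p^{(s'-s)d_j}\;\frac{4p}t\;p^{s'-s}\,p^{s'} .
\]

\emph{New rows.} The rows $k_j+1,\dots,k_{j+1}$ are those with $r_i=j+1$. They are independent of the conditioning and of each other, and their restrictions to the columns $1,\dots,j+1$ are uniform on $\{-m,\dots,m\}^{j+1}$. Every $u'\in\mathcal C$ has $f_{s'-1}(u')<2$ by (U2) for $i=j+1$, so by Lemma~\ref{lem:tools}(b) all new rows annihilate $u'$ modulo $p^{s'}$ with probability at most $(22p\cdot p^{-s'})^{k_{j+1}-k_j}$.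

Summing over $u'\in\mathcal C$, the conditional expectation of $|U_{j+1}|$ is at most $|U_j|\frac{4p}t(22p)^{k_{j+1}-k_j}p^{\eta}$ with
\[
\eta=(s'-s)d_j+(s'-s)+s'-s'(k_{j+1}-k_j)=s'd_{j+1}-sd_j+(s'-s),
\]
where we used $d_{j+1}=d_j+1-(k_{j+1}-k_j)$. Multiply by $\omega_j$, take expectations, and use $\mathbb E[|U_j|\,\omega_j]\le\mathbb E[|U_j|\,\omega_{j-1}]=E_j$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Let $\sigma\in\Sigma$ and apply Lemma~\ref{lem:step} for $j=1,\dots,n-1$. We have $E_1\le1$ because $U_1\subseteq\{(1)\}$, and $\sum_j(k_{j+1}-k_j)=k_n-k_1=n$. The exponents telescope, and since $d_1=0$ and $d_n=-1$ their sum is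
\[
s_nd_n-s_1d_1+(s_n-s_1)=-s_1 .
\]
With $p^{s_1}\ge t$ from the definition of $\Sigma$ and $1/t\le4p/t$,
\[
E_n^\sigma\le\Big(\frac{4p}t\Big)^{n-1}(22p)^n\,p^{-s_1}\le\Big(\frac{88\,p^2}t\Big)^n .
\]
By \eqref{eq:union}, Lemma~\ref{lem:profiles}, $p\le2C_1n\ell$ and $t\ge m/(4n^2\ell)$,
\[
\Pr[\mathcal B_p]\le\Big(\frac{528\,\ell\,p^2}t\Big)^n\le\Big(\frac{C_2\,n^4\ell^4}m\Big)^n,\qquad C_2=528\cdot16\,C_1^2 .
\]
This holds for every $p\in\mathcal P$. By Lemmas~\ref{lem:N} and~\ref{lem:prime}, and because $4\le2^n$ and $\ell\ge1$,
\[
\Pr[\det M=0\mid\det N\ne0]\le4\Big(\frac{C_2n^4\ell^4}m\Big)^n\le\Big(\frac{2C_2n^4\ell^5}m\Big)^n .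
\]
The constant $C=2C_2$ is absolute and satisfies the requirement $C\ge16$ made in Section~\ref{sec:prime}.
\end{proof}

\begin{remark}
The losses in the base of the bound have three sources: a factor $n^2\ell$ from replacing $m$ by $t$ in Lemma~\ref{lem:rows}, a factor $p^2=O(n^2\ell^2)$ because $f_s$ may jump by a factor $p$ when it crosses $2$, which enters both parts of Lemma~\ref{lem:tools}, and a factor $\ell$ from the union bound over profiles. The last display of the proof has one factor $\ell$ to spare.
\end{remark}

\begin{thebibliography}{1}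

\bibitem{Pudlak}
Pavel Pudl\'ak, \emph{On matrices potentially useful for tree codes}, arXiv:2012.03013 (2020).

\end{thebibliography}
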